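# Embedded genus-one stationary surfaces in $\mathbb R^4_1$ with total curvature $8\pi$

## 1. The deformed Chen–Gackstatter tori: two theorems

Write points of $\mathbb R^4_1$ as $(x_1,x_2,x_3,t)$, with $\langle x,x\rangle=x_1^2+x_2^2+x_3^2-t^2$, and identify $(x_1,x_2)$ with the complex number $X=x_1+ix_2$.

**Theorem A.** For $\tau$ in the upper half plane and $y=\operatorname{Im}\tau$, let $\Lambda_\tau=y^{-1/2}(\mathbb Z+\tau\mathbb Z)$, a lattice of area $1$, with Weierstrass functions $\wp,\zeta$ and invariants $g_2,g_3$. Let $G=G(\tau)$ be the number for which $\zeta(z+\omega)=\zeta(z)+G\omega+\pi\bar\omega$ for all $\omega\in\Lambda_\tau$, and let $T(z)=\zeta(z)-Gz-\pi\bar z$. There are $\delta>0$ and real-analytic functions $u,v,\tau$ of $s\in\mathbb C$, $|s|<\delta$, with $(u,v,\tau)(0)=\left(-\frac{g_2(i)}{6\pi},0,i\right)$, such that with $\beta=\sqrt{-u/4}$ (branch with $\beta(0)>0$) the map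
$$x_s=\Big(X=\tfrac16\overline{\wp'}-uT-\bar v\,\overline T,\quad x_3=2\operatorname{Re}(\beta\wp),\quad t=-2\operatorname{Re}(sT)\Big):\ (\mathbb C/\Lambda_{\tau(s)})\setminus\{0\}\to\mathbb R^4_1$$
is a complete algebraic stationary surface of genus one with exactly one end, which is regular, and $-\int K\,dM=8\pi$. If $J\subset\{\alpha\in\mathbb R/2\pi\mathbb Z:\sin2\alpha\neq0\}$ is compact, there is $\varepsilon_0(J)>0$ such that $x_{\varepsilon e^{i\alpha}}$ is properly embedded for all $0<\varepsilon<\varepsilon_0$, $\alpha\in J$.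

Here are the words used. A *stationary surface* is a spacelike immersed surface $x:M\to\mathbb R^4_1$ with zero mean curvature vector; $M$ is a connected oriented Riemann surface with the induced conformal structure, and $K$ is the Gaussian curvature of the induced metric. By the generalized Weierstrass representation (Section 2) such a surface is given by two Gauss maps $\phi,\psi$ and a height differential $dh$, and spacelikeness means $\phi\ne\bar\psi$ on $M$. The surface is *algebraic* if it is complete, $\int_M|K|\,dM<\infty$, $M$ is a compact Riemann surface $\overline M$ minus finitely many points $p_1,\dots,p_r$ (the *ends*), and $\phi,\psi,dh$ extend meromorphically to $\overline M$. An end $p_j$ is *regular* if $\phi(p_j)\neq\bar\psi(p_j)$.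

The theorem answers a question from Zhenxiao Xie, Xiang Ma, "Chen-Gackstatter type surfaces in R^4_1: deformation, symmetry, and embeddedness", arXiv:1212.6802 (2012). Suitable generalized $3$-noids, which have genus zero, are complete stationary surfaces embedded in $\mathbb R^4_1$ with $-\int K\,dM=8\pi$. Can the same total curvature be had by an embedded surface of genus one, algebraic and with only regular ends? Theorem A says yes: take $J=\{\pi/4\}$, so that $x_{\varepsilon e^{i\pi/4}}$ is an example for all small $\varepsilon>0$. The surface $x_0$ lies in $\{t=0\}\cong\mathbb R^3$; it is the Chen–Gackstatter surface, and it does cross itself. The parameter $s$ tilts it out of $\mathbb R^3$, and the theorem says that almost every direction of tilting removes all the self-intersections.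

The exceptional directions are really exceptional, and near $x_0$ there are no other examples of the same type. This is the content of the second theorem, which is not used for the first. For a surface $x=2\operatorname{Re}\int f\,dz$ on a torus, "type (1;3)" means a complete algebraic stationary surface of genus one whose only end is regular and is a pole of $f$ of order $4$. A Lorentz motion is a map $x\mapsto Bx+c$ with $B$ a linear isometry of $\mathbb R^4_1$.

**Theorem B.**

1. Every complete algebraic stationary surface of genus one with only regular ends and $-\int K\,dM=8\pi$ has either one end, where $f$ has a pole of order $4$ (type (1;3)), or two ends, where $f$ has poles of order $2$.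
2. For $s\in\mathbb R\cup i\mathbb R$ with $|s|$ small (including the Chen–Gackstatter case $s=0$), $x_s$ is not embedded.
3. If a surface of type (1;3) is injective, then after a Lorentz motion giving $\phi=0$, $\psi=\infty$ at the end, $\phi'\cdot\overline{(1/\psi)'}\in\mathbb R$ there.
4. If embedded type-(1;3) surfaces $x_n$, given by $f_n=a+c_2\wp+c_3\wp'+c_4\wp''$ on $\mathbb C/\Lambda_{\tau_n}$ with end $0$, have $\tau_n\to i$ and coefficients converging to those of $x_0$, then for large $n$, $x_n$ equals some $x_{s_n}$ up to Lorentz motion, homothety and translation, with $s_n\to0$ and $s_n\notin\mathbb R\cup i\mathbb R$.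

Whether embedded examples with two ends exist is not decided here.

## 2. Null curves, Gauss maps and regular ends

Extend $\langle\cdot,\cdot\rangle$ complex-bilinearly to $\mathbb C^4$. For $f=(f_1,f_2,f_3,f_t)$ put $f_\pm=f_1\pm if_2$. Then
$$\langle f,f\rangle=f_+f_-+f_3^2-f_t^2,\qquad \langle f,\bar f\rangle=\tfrac12(|f_+|^2+|f_-|^2)+|f_3|^2-|f_t|^2,\qquad(\bar f)_\pm=\overline{f_\mp}.\tag{1}$$

If $f\,dz$ is meromorphic, $\langle f,f\rangle=0$, $\langle f,\bar f\rangle>0$ off the poles, and $x=2\operatorname{Re}\int f\,dz$ is single valued, then $x_z=f$. So $x$ is conformal and harmonic, with metric $2\langle f,\bar f\rangle|dz|^2$. A conformal harmonic spacelike immersion has zero mean curvature vector, so $x$ is stationary. In the first two coordinates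
$$X=\int f_+\,dz+\overline{\int f_-\,dz}.\tag{2}$$
Indeed $x_j=\int f_j\,dz+\overline{\int f_j\,dz}$ for $j=1,2$, and $\overline{f_1}+i\overline{f_2}=\overline{f_-}$.

**Lemma 1.** Let $h\in\mathbb C^4\setminus\{0\}$ with $\langle h,h\rangle=0$. There are points $\phi=[\phi_0:\phi_1]$, $\psi=[\psi_0:\psi_1]$ of $\mathbb{CP}^1$, unique, with
$$h_3+h_t=2\phi_0\psi_0,\quad h_-=2\phi_0\psi_1,\quad h_+=2\phi_1\psi_0,\quad h_t-h_3=2\phi_1\psi_1,\tag{3}$$
for suitable representatives, and $\langle h,\bar h\rangle=2|\phi_1\overline{\psi_0}-\phi_0\overline{\psi_1}|^2$. So $\langle h,\bar h\rangle\ge0$, with equality exactly when $\phi=\bar\psi$.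

*Proof.* The matrix with rows $(h_3+h_t,\,h_-)$ and $(h_+,\,h_t-h_3)$ is nonzero, and its determinant is $h_t^2-h_3^2-h_+h_-=-\langle h,h\rangle=0$. So it has rank one, i.e. it equals $2(\phi_0,\phi_1)^{T}(\psi_0,\psi_1)$ with both vectors unique up to scaling. Next, $|h_3|^2-|h_t|^2=-\operatorname{Re}\big((h_t+h_3)\overline{(h_t-h_3)}\big)=-4\operatorname{Re}(\phi_0\psi_0\overline{\phi_1\psi_1})$. By (1), $\langle h,\bar h\rangle=2|\phi_1\psi_0|^2+2|\phi_0\psi_1|^2-4\operatorname{Re}(\phi_0\psi_0\overline{\phi_1\psi_1})$, which is the stated square. $\square$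

With $\phi=\phi_1/\phi_0$ and $\psi=\psi_1/\psi_0$, and when $f_3+f_t\not\equiv0$, (3) is the Weierstrass representation
$$f\,dz=(\phi+\psi,\,-i(\phi-\psi),\,1-\phi\psi,\,1+\phi\psi)\,dh,\qquad \phi=\frac{f_+}{f_3+f_t},\quad\psi=\frac{f_-}{f_3+f_t},\quad dh=\tfrac12(f_3+f_t)\,dz,$$
and $\langle f,\bar f\rangle|dz|^2=2|\phi-\bar\psi|^2|dh|^2$. Also from (3), wherever $f_-\not\equiv0$,
$$\phi=\frac{f_t-f_3}{f_-},\qquad \frac1\psi=\frac{f_t+f_3}{f_-}.\tag{4}$$

At an end $p$ write $f=(z-p)^{-k}h(z)$ with $h$ holomorphic and $h(p)\ne0$. By continuity $h(p)$ is null and has Gauss maps $\phi(p),\psi(p)$. By Lemma 1, *the end is regular if and only if $\langle h(p),\overline{h(p)}\rangle>0$*.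

Two small examples. If $f_t\equiv0$ (a minimal surface in $\mathbb R^3$), then $\phi\psi=-1$. Now $\phi=\bar\psi$ would give $|\phi|^2=-1$, so every end is regular. On the other hand, take $\phi=w$, $\psi=w^2$, $dh=w^{-4}dw$ on $0<|w|<1$. If $w=\bar w^2$ then $|w|=|w|^2$, which does not happen there, so the surface is spacelike. The components of $f$ are combinations of $w^{-3}$, $w^{-2}$ and $w^{-4}\mp w^{-1}$, so the residues are real and $2\operatorname{Re}\int f\,dw$ is single valued. The metric near $0$ is comparable with $|w|^{-6}|dw|^2$, so it is complete at $0$. But $\phi(0)=0=\bar\psi(0)$: this end is not regular.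

**Lemma 2.** Let $f$ be meromorphic on a torus $\mathbb C/\Lambda$ with poles exactly at $p_1,\dots,p_r$, of orders $k_j\ge1$, with $\langle f,f\rangle=0$, $\langle f,\bar f\rangle>0$ off the poles, and every $h_j(p_j)$ satisfying $\langle h_j(p_j),\overline{h_j(p_j)}\rangle>0$. For the metric $2\langle f,\bar f\rangle|dz|^2$ on the punctured torus, $\int|K|\,dM<\infty$ and $\int K\,dM=-2\pi\sum_jk_j$.

*Proof.* Write the metric as $e^{2\lambda}|dz|^2$. Near $p_j$ the function $|z-p_j|^{2k_j}\langle f,\bar f\rangle=\langle h_j,\overline{h_j}\rangle$ is smooth and positive, so $\lambda=-k_j\log|z-p_j|+{}$smooth. Since $K\,dM=-\Delta\lambda\,dx\,dy$ and the logarithm is harmonic, $\Delta\lambda$ extends smoothly over each $p_j$. So $\int|K|\,dM<\infty$. By the divergence theorem on the torus minus discs of radius $r$, whose outward normal on the circles is $-\partial_r$,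
$$\int K\,dM=-\lim_{r\to0}\int\Delta\lambda\,dx\,dy=\sum_j\lim_{r\to0}\oint_{|z-p_j|=r}\partial_r\lambda\;r\,d\theta=-2\pi\sum_jk_j.\qquad\square$$

## 3. Enneper's surface tilted into $\mathbb R^4_1$, by hand

Before genus one, here is a genus-zero case where everything is polynomial. On $\mathbb C$ with coordinate $w$, and for $s\in\mathbb C$, put
$$f_+=-1,\qquad f_-=w^2-s^2,\qquad f_3=w,\qquad f_t=s.$$
Then $f_+f_-+f_3^2-f_t^2=0$. By (2),
$$3\overline X=w^3-3\bar w-3s^2w,\qquad x_3=\operatorname{Re}w^2,\qquad t=2\operatorname{Re}(sw).$$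
For $s=0$ this is Enneper's surface. Here $\phi=-1/(w+s)$ and $\psi=w-s$. At $w=-s$ we have $\phi=\infty\neq\bar\psi$; elsewhere $\phi=\bar\psi$ means $-1=(w+s)(\bar w-\bar s)$, whose real part is $|w|^2-|s|^2=-1$. This is impossible for $|s|<1$. So for $|s|<1$ the surface is spacelike. It is complete since $\langle f,\bar f\rangle\sim\frac12|w|^4$, and the end is regular ($\phi=0,\psi=\infty$). As in Lemma 2, $\lambda=2\log|w|+{}$(a smooth function of $1/w$ near $0$), so $\int K=-\lim\oint\partial_r\lambda\,r\,d\theta=-4\pi$.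

First let $s=0$ and look for double points. Write $w=a+ib$ and let $D=a^2-b^2$ be the common value of $x_3$. With $Y=3\overline X$,
$$\operatorname{Re}Y=-a(2a^2+3-3D),\qquad\operatorname{Im}Y=b(2b^2+3+3D).$$
If $D\ge-1$, $\operatorname{Im}Y$ is strictly increasing in $b$, so two points with the same image have the same $b$ and opposite $a$: $w'=-\bar w$. If $D\le1$, $\operatorname{Re}Y$ is strictly decreasing in $a$, so $w'=\bar w$. (For $-1\le D\le1$ both apply, and there are no double points.) Double points do occur: $w=\pm i\sqrt3$ both go to $X=0$, $x_3=-3$. So *all double points of Enneper's surface are mirror pairs*.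

Now let $0<|s|<1$ and suppose $w\ne w'$ have the same image. Put $h=w'-w$, $m=\frac12(w+w')$. The $t$-equation $\operatorname{Re}(sh)=0$ gives $h=i\rho\bar s$ with $\rho\in\mathbb R\setminus\{0\}$. The $x_3$-equation $\operatorname{Re}(2mh)=0$ then gives $m\bar s\in\mathbb R$, i.e. $m=\sigma s$ with $\sigma\in\mathbb R$. The $X$-equation is $3m^2h+\frac14h^3-3\bar h-3s^2h=0$. Inserting $h,m$ and dividing by $i\rho$,
$$3s\big(1+(\sigma^2-1)|s|^2\big)=\tfrac14\rho^2\bar s^3.$$
Multiply by $s^3$. The bracket is positive, so $s^4>0$, i.e. $s\in\mathbb R\cup i\mathbb R$. So *if $0<|s|<1$ and $s$ is neither real nor imaginary, the tilted Enneper surface is injective*. If $s$ is real or imaginary, the equation is solvable (take $\sigma=0$, $\rho^2=12(1-|s|^2)/|s|^2$) and there are double points.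

On a torus this algebra is not available. Two facts are to be carried over by other means: the double points at $s=0$ are mirror pairs, and $t$ separates mirror pairs to first order in $s$.

## 4. The doubly periodic function $T$ and the periods of $f$

First, $G$ exists. The quasi-period map $\omega\mapsto\zeta(z+\omega)-\zeta(z)$ is additive on $\Lambda_\tau$, so it extends to a real-linear map $\mathbb C\to\mathbb C$, i.e. it has the form $G\omega+H\bar\omega$. The Legendre relation says $(G\omega_1+H\bar\omega_1)\omega_2-(G\omega_2+H\bar\omega_2)\omega_1=2\pi i$ for an oriented basis. The left side is $H\cdot2i\operatorname{Im}(\bar\omega_1\omega_2)=2iH$, because the area is $1$. So $H=\pi$. Hence $T=\zeta-Gz-\pi\bar z$ is doubly periodic and harmonic, with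
$$T_z=-(\wp+G),\qquad T_{\bar z}=-\pi.$$

**Lemma 3.** For $a,c_2,c_3,c_4\in\mathbb C^4$ let $f=a+c_2\wp+c_3\wp'+c_4\wp''$ on $\mathbb C/\Lambda_\tau$. Then $2\operatorname{Re}\int f\,dz$ is single valued if and only if $a=Gc_2+\pi\bar c_2$, and in that case, up to a translation, it equals $2\operatorname{Re}(-c_2T+c_3\wp+c_4\wp')$.

*Proof.* There is no residue at $0$. The integral of $f$ over the period $\omega$ is $a\omega-c_2(G\omega+\pi\bar\omega)$, because $\int\wp\,dz=-\zeta$. So the condition is $\operatorname{Re}\big((a-Gc_2)\omega-\pi c_2\bar\omega\big)=0$ for $\omega\in\Lambda_\tau$, hence by real linearity for all $\omega\in\mathbb C$. As $\operatorname{Re}(c_2\bar\omega)=\operatorname{Re}(\bar c_2\omega)$, this says $a-Gc_2=\pi\bar c_2$. Then $\int f\,dz=c_2(-\zeta+Gz)+\pi\bar c_2z+c_3\wp+c_4\wp'$, and $\operatorname{Re}(\pi\bar c_2z)=\operatorname{Re}(\pi c_2\bar z)$. $\square$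

An elliptic $f$ with a single pole, of order $4$ at $0$, is always of the form in Lemma 3. To build examples, impose the parity that Enneper's surface has under $w\mapsto-w$: let $f_\pm,f_t$ be even and $f_3$ odd, and normalise the leading coefficient. So for $u,v,s,\beta\in\mathbb C$ take $(c_4)_-=\frac16$, $(c_3)_3=\beta$, $((c_2)_+,(c_2)_-,(c_2)_t)=(u,v,s)$, and all other entries of $c_2,c_3,c_4$ equal to $0$. With $P=\wp$ and $\frac16\wp''=P^2-\frac{g_2}{12}$, Lemma 3 and $(\bar c_2)_\pm=\overline{(c_2)_\mp}$ give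
$$\begin{aligned}f_+&=uP+Gu+\pi\bar v,&f_-&=\tfrac16\wp''+v(P+G)+\pi\bar u=P^2+vP+Gv+\pi\bar u-\tfrac{g_2}{12},\\ f_3&=\beta\wp',&f_t&=sP+Gs+\pi\bar s.\end{aligned}\tag{5}$$
For a scalar function $F$ and a constant vector $c$, the $X$-coordinate of $2\operatorname{Re}(cF)$ is $c_+F+\overline{c_-F}$. So the surface is exactly the $x_s$ displayed in Theorem A: $X=\frac16\overline{\wp'}-uT-\bar v\overline T$, $x_3=2\operatorname{Re}(\beta\wp)$, $t=-2\operatorname{Re}(sT)$. It is single valued for *every* choice of $u,v,s,\beta,\tau$. What remains is $\langle f,f\rangle=0$.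

## 5. Solving $\langle f,f\rangle=0$ near the square torus

Use $\wp'^2=4P^3-g_2P-g_3$ and collect powers of $P$ in $f_+f_-+f_3^2-f_t^2$. The $P^3$-coefficient is $u+4\beta^2$, so $\beta^2=-u/4$. The coefficients of $P^2,P,1$ then give
$$\begin{aligned}Q_1&=Gu+\pi\bar v+uv-s^2=0,\\ Q_2&=2Guv+\pi(|u|^2+|v|^2)+\tfrac16ug_2-2s(Gs+\pi\bar s)=0,\\ Q_3&=(Gu+\pi\bar v)\big(Gv+\pi\bar u-\tfrac{g_2}{12}\big)+\tfrac14ug_3-(Gs+\pi\bar s)^2=0.\end{aligned}\tag{6}$$
(In $Q_2$ the term $\frac16ug_2$ is $-\frac1{12}ug_2-\beta^2g_2$ with $\beta^2=-u/4$.) These are three complex equations for $u,v,\tau$, with $s$ free.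

**Step 1: the base point.** We check the solution at $s=0$. For $\tau=i$ the lattice is invariant under multiplication by $i$, so $\zeta(iz)=-i\zeta(z)$. Comparing quasi-periods, $-i(G\omega+\pi\bar\omega)=iG\omega-i\pi\bar\omega$, so $G(i)=0$. Also $P(iz)=-P(z)$, so replacing $z$ by $iz$ in the differential equation gives $g_3(i)=0$. Put $g_2=g_2(i)$ and $u_0=-\frac{g_2}{6\pi}$. Then $(u,v,\tau,s)=(u_0,0,i,0)$ solves (6), since $Q_2=u_0(\pi u_0+\frac{g_2}6)=0$.

**Step 2: derivatives of $G$ and $g_3$.** We need them to apply the implicit function theorem. With the Eisenstein series $E_2,E_4,E_6$, textbook formulas rescaled to area $1$ read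
$$G=y\tfrac{\pi^2}3E_2(\tau)-\pi,\qquad g_2=\tfrac{4\pi^4}3y^2E_4,\qquad g_3=\tfrac{8\pi^6}{27}y^3E_6.$$
(For the first: on $\mathbb Z+\tau\mathbb Z$ the quasi-period along $1$ is $\frac{\pi^2}3E_2$. On $\ell(\mathbb Z+\tau\mathbb Z)$ with $\ell=y^{-1/2}$, the quasi-period along $\ell$ is $\ell^{-1}\frac{\pi^2}3E_2=G\ell+\pi\ell$.) By Step 1, $E_2(i)=3/\pi$ and $E_6(i)=0$. Ramanujan's identities are $E_2'=\frac{\pi i}6(E_2^2-E_4)$ and $E_6'=\pi i(E_2E_6-E_4^2)$, with $'=d/d\tau$. With $dy=-\frac i2(d\tau-\overline{d\tau})$, at $\tau=i$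
$$dG=\pi\,dy+\tfrac{\pi i}2d\tau-\tfrac{i\pi^3E_4}{18}d\tau=\tfrac{\pi i}2\overline{d\tau}-\tfrac{ig_2}{24\pi}d\tau,\qquad dg_3=-\tfrac{8\pi^7i}{27}E_4^2\,d\tau=-\tfrac{ig_2^2}{6\pi}d\tau.$$

**Step 3: the differential of $(Q_1,Q_2,Q_3)$ in $(u,v,\tau)$.** We show that this real $6\times6$ differential is injective at the base point. There $Gu+\pi\bar v=0$ and $Gv+\pi\bar u-\frac{g_2}{12}=-\frac{g_2}4$, and $\pi u_0=-\frac{g_2}6$. So
$$\begin{gathered}dQ_1=u_0dG+\pi\overline{dv}+u_0dv,\qquad dQ_2=-\tfrac{g_2}6\overline{du}+\tfrac{u_0}6dg_2,\\ dQ_3=-\tfrac{g_2}4(u_0dG+\pi\overline{dv})+\tfrac{u_0}4dg_3.\end{gathered}$$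
Let $(du,dv,d\tau)$ be in the kernel. From $dQ_3=0$, $u_0dG+\pi\overline{dv}=u_0\,dg_3/g_2$. Then $dQ_1=0$ gives $dv=-dg_3/g_2=ik\,d\tau$ with $k=\frac{g_2}{6\pi}=-u_0$. Put this back into $dQ_1=0$, using $dG=\frac{\pi i}2\overline{d\tau}-\frac{ik}4d\tau$:
$$0=\Big(-\tfrac{i\pi k}2\overline{d\tau}+\tfrac{ik^2}4d\tau\Big)-i\pi k\,\overline{d\tau}-ik^2d\tau=-\tfrac{3ik}2\Big(\pi\,\overline{d\tau}+\tfrac k2d\tau\Big).$$
This forces $d\tau=0$ as soon as $\frac k2\neq\pi$. Now $E_4(i)=1+240\sum_{n\ge1}\sigma_3(n)e^{-2\pi n}>1$, so $g_2>\frac{4\pi^4}3>12\pi^2$ and $\frac k2=\frac{g_2}{12\pi}>\pi$. So $d\tau=0$, then $dv=0$, and then $du=0$ from $dQ_2=0$.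

The $Q_j$ are real-analytic in the real and imaginary parts of the variables. By the implicit function theorem there are real-analytic $u(s),v(s),\tau(s)$, $|s|<\delta$, solving (6), and near the base point these are the only solutions. Since $-u_0/4>0$, $\beta(s)$ is real-analytic too, with $\beta_0=\beta(0)>0$.

**Uniformity in $s$.** Shrink $\delta$ so that $\tau(s)$ stays in a small compact neighbourhood of $i$. The map $A_\tau(p,q)=y^{-1/2}(p+q\tau)$ identifies $\mathbb R^2/\mathbb Z^2$ with $\mathbb C/\Lambda_\tau$. The functions $\wp,\wp',\zeta,T$ at $A_\tau(p,q)$ are real-analytic jointly in $(\tau,p,q)$ for $(p,q)\notin\mathbb Z^2$. So as $s\to0$ they, and hence $x_s$, converge in $C^\infty$ on compact subsets of $(\mathbb R^2\setminus\mathbb Z^2)/\mathbb Z^2$. Near $0$, the functions $\wp-z^{-2}$, $\wp'+2z^{-3}$, $\zeta-z^{-1}$ are jointly real-analytic on $\{|z|<r_0\}\times\{\tau\text{ near }i\}$. With their Taylor expansions this gives, with constants uniform in $s$,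
$$\wp=z^{-2}+O(|z|^2),\qquad\wp'=-2z^{-3}+O(|z|),\qquad T=z^{-1}+O(|z|),\qquad X=-\tfrac13\bar z^{-3}\big(1+O(|z|^2)\big).\tag{7}$$

## 6. $x_s$ is spacelike and complete, with one regular end and curvature $-8\pi$

**Step 1: spacelike and complete.** Near $0$, uniformly in $s$, $f_-=z^{-4}(1+O(|z|^2))$ and $f_+,f_t=O(|z|^{-2})$. So there is $\rho>0$ with
$$\langle f,\bar f\rangle\ge\tfrac12|f_-|^2-|f_t|^2\ge\tfrac14|z|^{-8}\qquad(0<|z|\le\rho).$$
Away from $0$ we compare with $s=0$. On $\Lambda_i=\mathbb Z[i]$ let $e=\wp(\frac12)$. With $c=\frac{1+i}2$, the relation $P(iz)=-P(z)$ gives $\wp(\frac i2)=-e$ and, as $ic\equiv c$, $\wp(c)=0$. So $\wp'^2=4P(P^2-e^2)$, $g_2=4e^2$ and $e\ne0$. Moreover $e>0$: on $(0,\frac12]$ the function $\wp$ is real, tends to $+\infty$ at $0$, and cannot vanish, since its only zero is the double zero at $c$. For $s=0$, (5) becomes $f_+=u_0P$, $f_-=P^2+\pi u_0-\frac{g_2}{12}=P^2-e^2$, $f_t=0$. The first two have no common zero, so $\langle f,\bar f\rangle>0$ everywhere. The set $\{|z|\ge\rho\}$ lies,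 in the coordinates $(p,q)$ and for $\tau$ near $i$, in a fixed compact set avoiding $0$. By uniform convergence $\langle f,\bar f\rangle>0$ there for small $s$. After shrinking $\delta$, $x_s$ is a stationary surface for $|s|<\delta$. Its metric is at least $\frac12|z|^{-8}|dz|^2$ near the puncture, so every path into the puncture has infinite length, and $x_s$ is complete.

**Step 2: the end and the curvature.** We check the remaining words of the definition. Since $\beta\ne0$, $f_3$ is a nonzero odd function and $f_t$ is even, so $f_3+f_t\not\equiv0$ and $\phi,\psi,dh$ are meromorphic on the torus. At $0$, $f_3+f_t\sim-2\beta z^{-3}$, $f_+=O(z^{-2})$ and $f_-\sim z^{-4}$. So $\phi(0)=0$ and $\psi(0)=\infty$, and the end is regular. The pole of $f$ has order $4$, so Lemma 2 gives finite total curvature and $-\int K\,dM=8\pi$.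

This proves Theorem A except for embeddedness.

## 7. Real and imaginary $s$: reflections force double points

The natural first choice is real $s$ (or $s=0$, staying in $\mathbb R^3$): then all unknowns become real and the surface keeps a reflection. That very symmetry defeats it. This section proves Theorem B(2).

We have $\Lambda_{-\bar\tau}=\overline{\Lambda_\tau}$, hence $G(-\bar\tau)=\overline{G(\tau)}$ and likewise for $g_2,g_3$. So $Q_j(\bar u,\bar v,-\bar\tau,\bar s)=\overline{Q_j(u,v,\tau,s)}$, and each $Q_j$ is even in $s$. If $s\in\mathbb R\cup i\mathbb R$, then $\bar s=\pm s$, so $(\bar u,\bar v,-\bar\tau)$ solves (6) for the same $s$. By uniqueness $u,v\in\mathbb R$ and $\tau\in i\mathbb R$. Hence $\beta,G\in\mathbb R$, and $\wp,T$ commute with conjugation.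

Let $s\in\mathbb R$. Under $z\mapsto\bar z$, $X\mapsto\overline X$, while $x_3=2\operatorname{Re}(\beta\wp)$ and $t=-2\operatorname{Re}(sT)$ are unchanged. By (7), for small $r$
$$\operatorname{Im}X(re^{i\theta})=-\tfrac13r^{-3}\sin3\theta+O(r^{-1}),$$
which changes sign for $\theta$ between $\frac\pi4$ and $\frac{5\pi}{12}$. At a zero, $X(\bar z)=\overline{X(z)}=X(z)$, so $z$ and $\bar z\neq z$ have the same image.

Let $s\in i\mathbb R$. Under $z\mapsto-\bar z$ we have $\wp\mapsto\overline\wp$, $\wp'\mapsto-\overline{\wp'}$, $T\mapsto-\overline T$. So $X\mapsto-\overline X$, $x_3$ is unchanged, and $t$ is unchanged because $\operatorname{Re}(-s\overline T)=\operatorname{Re}(\bar s\,\overline T)=\operatorname{Re}(sT)$. For small $r$, $\operatorname{Re}X=-\frac13r^{-3}\cos3\theta+O(r^{-1})$ changes sign between $\frac\pi{12}$ and $\frac\pi4$. At a zero, $x(z)=x(-\bar z)$ with $z\neq-\bar z$. This proves Theorem B(2). $\blacksquare$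

So $s$ must break both reflections. The way forward: show that at $s=0$ *all* double points are mirror pairs $z'\equiv\pm\bar z$ (Section 8), and that $T$, which is the first-order change of $t$, tells the members of such a pair apart unless $s$ is real or imaginary (Sections 9 and 10). Only the equation for $t$ is used to first order. The equations for $X$ and $x_3$ are used only in the limit $s\to0$, so the change of $u,v,\tau$ with $s$ does not matter.

## 8. All double points of the Chen–Gackstatter surface are mirror pairs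

Here $s=0$, $\Lambda=\mathbb Z[i]$, $G=0$, $v=0$, $\wp'^2=4P(P^2-e^2)$, $\wp''=6P^2-2e^2$, $-6u_0=\frac{4e^2}\pi$, and so
$$6\overline X=Y:=\wp'+\tfrac{4e^2}\pi\overline T,\qquad x_3=2\beta_0\operatorname{Re}P.$$
The symmetries are
$$P(iz)=-P(z),\qquad Y(iz)=iY(z),\qquad T(iz)=-iT(z),\qquad Y(-z)=-Y(z),$$
and $P,Y,T$ commute with $z\mapsto\bar z$.

**Lemma 4.** If $z\not\equiv z'$ (both $\not\equiv0$), $\operatorname{Re}P(z)=\operatorname{Re}P(z')$ and $Y(z)=Y(z')$, then $z'\equiv\bar z$ or $z'\equiv-\bar z$.

*Proof.* As for Enneper's surface, we show that on each piece of a level curve of $\operatorname{Re}P$ one of $\operatorname{Re}Y,\operatorname{Im}Y$ is strictly monotone.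

**Step 1: the derivative of $Y$ along level curves.** We have $Y_z=\wp''-4e^2=6(P^2-e^2)$ and $Y_{\bar z}=\frac{4e^2}\pi\overline{T_z}=-\frac{4e^2}\pi\overline P$. Along a curve $P=d+i\sigma$ with parameter $\sigma$ and $\wp'\neq0$, $dz=i\,d\sigma/\wp'$. Put $g=P/\wp'$. For $P\ne0$, $(P^2-e^2)/\wp'=\wp'/(4P)=1/(4g)$. Hence
$$\frac{dY}{d\sigma}=\frac{6i}{4g}+\frac{4e^2}\pi i\bar g=i\bar g\Big(\frac3{2|g|^2}+\frac{4e^2}\pi\Big),\qquad g^2=\frac P{4(P-e)(P+e)}.\tag{8}$$
As $i\bar g=\operatorname{Im}g+i\operatorname{Re}g$, $\frac d{d\sigma}\operatorname{Im}Y$ has the sign of $\operatorname{Re}g$ and $\frac d{d\sigma}\operatorname{Re}Y$ has the sign of $\operatorname{Im}g$.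

**Step 2: the shape of the level curves.** Let $d=\operatorname{Re}P(z)=\operatorname{Re}P(z')$. The map $P$ from the punctured torus to $\mathbb C$ is a proper double cover branched exactly over $e,0,-e$, with deck map $z\mapsto-z$. A line or open half-line $S\subset\mathbb C\setminus\{e,0,-e\}$ is simply connected. So $P^{-1}(S)$ is two disjoint arcs, each mapped homeomorphically onto $S$, exchanged by $z\mapsto-z$.

**Step 3: the case $d>e$.** We show $z'\equiv-\bar z$. The level set is $\Gamma\cup(-\Gamma)$. Since $P$ decreases on $(0,\frac12]$ from $\infty$ to $e$, there is $x_0\in(0,\frac12)$ with $P(x_0)=d$; let $\Gamma\ni x_0$. Conjugation preserves the level set and fixes $x_0$, so it preserves $\Gamma$. For $\sigma>0$ let $a=\arg P$, $a_1=\arg(P-e)$, $a_2=\arg(P+e)$. Then $0<a_2<a<a_1<\frac\pi2$, so $\arg g^2=a-a_1-a_2\in(-\frac\pi2,0)$. For $\sigma<0$ the situation is conjugate, and $g^2>0$ at $\sigma=0$. So $\operatorname{Re}g^2>0$, hence $\operatorname{Re}g\neq0$ on $\Gamma$, and by connectedness its sign is constant.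 So $\operatorname{Im}Y$ is strictly monotone on $\Gamma$; as $Y$ is odd, $Y$ is injective on $\Gamma$ and on $-\Gamma$. Thus $z,z'$ lie on different arcs, say $z\in\Gamma$, $z'\in-\Gamma$ (the conclusion is symmetric). Then $w=-\bar z'\in\Gamma$, and $Y(w)=-\overline{Y(z')}=-\overline{Y(z)}$ has the same imaginary part as $Y(z)$. By monotonicity $w=z$, i.e. $z'\equiv-\bar z$.

**Step 4: the case $d=e$.** We repeat the argument through a branch point. The preimage of $\{e+i\sigma:\sigma>0\}$ is $L\cup(-L)$, and that of $\{\sigma<0\}$ is $\overline L\cup(-\overline L)$. The only preimage of $e$ is $\frac12$, and $P$ is proper, so all four arcs tend to $\frac12$ as $\sigma\to0$. Put $\Gamma=L\cup\{\frac12\}\cup\overline L$, parametrised continuously by $\sigma\in\mathbb R$. It is conjugation invariant, and the level set is $\Gamma\cup(-\Gamma)$. On $L$, $\arg g^2=a-\frac\pi2-a_2$ with $0<a_2<a<\frac\pi2$, so it lies in $(-\frac\pi2,0)$ and $\operatorname{Re}g$ has constant sign on $L$. By $g(\bar z)=\overline{g(z)}$ it has the same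 sign on $\overline L$. As $Y$ is continuous at $\frac12$, $\operatorname{Im}Y$ is strictly monotone on $\Gamma$. So $Y$ is injective on $\Gamma$ and on $-\Gamma$, neither of these sets contains both $z$ and $z'$, and the end of Step 3 applies verbatim.

**Step 5: the case $0<d<e$.** We show $z'\equiv\bar z$. Again the level set is two disjoint arcs $\pm\Gamma$. On $\operatorname{Re}z=\frac12$ we have $\bar z\equiv-z$, so $P$ is real there; it is $e$ at $\frac12$ and $0$ at $c$, so some $q$ on this line has $P(q)=d$. Let $\Gamma\ni q$. The map $z\mapsto-\bar z$ preserves the level set and fixes $q$ modulo $\Lambda$, so it preserves $\Gamma$. For $\sigma>0$ let $a=\arg P$, $a_2=\arg(e+P)$, $b=-\arg(e-P)$; then $a,b\in(0,\frac\pi2)$ and $0<a_2<a$. So $-g^2=\frac P{4(e-P)(e+P)}$ has argument $a+b-a_2\in(0,\pi)$. For $\sigma<0$ it is conjugate, and $-g^2>0$ at $\sigma=0$. So $g^2\notin[0,\infty)$, hence $\operatorname{Im}g\neq0$ on $\Gamma$, and $\operatorname{Re}Y$ is strictly monotone on $\Gamma$. Thus $z,z'$ lie on different arcs;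 let $z\in\Gamma$, $z'\in-\Gamma$. Then $\bar z'=-\overline{(-z')}\in\Gamma$, and $Y(\bar z')=\overline{Y(z)}$ has the same real part as $Y(z)$. So $\bar z'\equiv z$.

**Step 6: the case $d=0$.** We show that it does not occur. Let $\Delta_1=\{re^{i\pi/4}:0<r<\sqrt2\}$ and $\Delta_2=\overline{\Delta_1}$. On $\Delta_1$, $z=i\bar z$, so $P=-\overline P$. Near $r=0$, $P\sim-ir^{-2}$; also $P(c)=0$, and $\wp'\ne0$ on $\Delta_1\setminus\{c\}$. So $P=-i\sigma$, where $\sigma$ decreases strictly from $\infty$ to $0$ for $0<r\le\frac{\sqrt2}2$. Since $P((1+i)-z)=P(z)$, $\sigma$ increases back to $\infty$ afterwards. So $\Delta_1$ contains both preimages of each $-i\sigma$, $\sigma>0$, and $\Delta_2$ those of $i\sigma$; hence $\{\operatorname{Re}P=0\}=\Delta_1\cup\Delta_2$. On $\Delta_1$, $Y=i\overline Y$, so $Y\in e^{i\pi/4}\mathbb R$, and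
$$e^{-i\pi/4}\frac{dY}{dr}=Y_z-iY_{\bar z}=-6(\sigma^2+e^2)-\tfrac{4e^2}\pi\sigma<0 .$$
So $Y$ is injective on $\Delta_1$ and vanishes there only at $c$ (where $Y(c)=0$, since $Y$ is odd and $c\equiv-c$). By conjugation $Y$ is injective on $\Delta_2$, with values in $e^{-i\pi/4}\mathbb R$, and vanishes only at $\bar c\equiv c$. The two lines meet only at $0$, so $Y(z)=Y(z')$ forces $z\equiv z'$, contrary to hypothesis.

**Step 7: the case $d<0$.** We reduce to $d>0$ by the rotation. Apply Steps 3–5 to $iz,iz'$: $\operatorname{Re}P(iz)=-d>0$ and $Y(iz)=iY(z)$. The conclusions $iz'\equiv\pm\overline{iz}=\mp i\bar z$ read $z'\equiv\mp\bar z$. $\square$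

## 9. The signs of $\operatorname{Re}T$ and $\operatorname{Im}T$ on the square torus

**Lemma 5.** On $(\mathbb C/\mathbb Z[i])\setminus\{0\}$: $\operatorname{Im}T(z)\ne0$ if $z\not\equiv\bar z$, and $\operatorname{Re}T(z)\neq0$ if $z\not\equiv-\bar z$.

*Proof.* $z\equiv\bar z$ means $\operatorname{Im}z\in\frac12\mathbb Z$. The function $\operatorname{Im}T$ is harmonic and $1$-periodic in the strip $0<\operatorname{Im}z<\frac12$. On the boundary lines $z\equiv\bar z$, so $T$ is real except at the lattice points, and near these, by periodicity, $\operatorname{Im}T=-\operatorname{Im}z/|z|^2+O(|z|)$ has $\limsup\le0$ from inside the strip. It is not constant, since it tends to $-\infty$ along $z=iy$, $y\downarrow0$. By the maximum principle $\operatorname{Im}T<0$ in the strip. By $T(\bar z)=\overline{T(z)}$, $\operatorname{Im}T>0$ for $-\frac12<\operatorname{Im}z<0$. Finally $\operatorname{Re}T(z)=-\operatorname{Im}T(iz)$, and $iz\equiv\overline{iz}$ if and only if $z\equiv-\bar z$. $\square$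

## 10. Embeddedness of $x_{\varepsilon e^{i\alpha}}$

By (7), $|X|\to\infty$ at the puncture, so $x_s$ is proper. A proper injective immersion is an embedding, so we must show injectivity. Suppose the claim fails for a compact $J$. Then there are $s_n=\varepsilon_ne^{i\alpha_n}$ with $\varepsilon_n\to0$, $\alpha_n\in J$, $\alpha_n\to\alpha$, $\sin2\alpha\neq0$, and points $z_n\ne z_n'$ with $x_{s_n}(z_n)=x_{s_n}(z_n')$. Identify all tori with $\mathbb R^2/\mathbb Z^2$ as in Section 5 and pass to subsequences $z_n\to z$, $z_n'\to z'$ in the full (compact) torus. There are four cases.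

**Step 1: $z\ne z'$, both different from $0$.** Here the mirror pairs are separated. In the limit $x_0(z)=x_0(z')$, so Lemma 4 gives $z'\equiv\bar z$ or $z'\equiv-\bar z$. Divide the $t$-equation by $-2\varepsilon_n$ and pass to the limit:
$$\operatorname{Re}(e^{i\alpha}T(z))=\operatorname{Re}(e^{i\alpha}T(z')).$$
If $z'\equiv\bar z$, then $z\not\equiv\bar z$ and $0=\operatorname{Re}(e^{i\alpha}(T-\overline T)(z))=-2\sin\alpha\,\operatorname{Im}T(z)\neq0$ by Lemma 5. If $z'\equiv-\bar z$, then $T(z')=-\overline{T(z)}$ and $0=\operatorname{Re}(e^{i\alpha}(T+\overline T)(z))=2\cos\alpha\,\operatorname{Re}T(z)\ne0$. Both are contradictions.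

**Step 2: $z=z'\neq0$.** Here we use that $x_0$ is an immersion. In Euclidean norms, $|dx_0(z)w|\ge2c|w|$ for some $c>0$. On a small convex neighbourhood of $z$ and for large $n$, $\|dx_{s_n}-dx_0(z)\|\le c$. So $|x_{s_n}(p)-x_{s_n}(q)|\ge c|p-q|$ there. Contradiction.

**Step 3: exactly one of $z,z'$ is $0$.** This is excluded by size: by (7) $|X|\to\infty$ along one sequence, while $|X|$ stays bounded along the other. Contradiction.

**Step 4: $z=z'=0$.** This is the end, where three sheets lie over each large $X$. By (7), equality of $X$ gives $(z_n'/z_n)^3\to1$; pass to $z_n'/z_n\to\kappa$, $\kappa^3=1$.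

Let $\kappa=1$. On the segment $[z_n,z_n']$, which avoids $0$, $X_{\bar z}=\overline{f_-}=\bar z_n^{-4}(1+o(1))$ and $X_z=f_+=O(|z_n|^{-2})$. Integrating, $X(z_n')-X(z_n)=\bar z_n^{-4}\,\overline{(z_n'-z_n)}\,(1+o(1))\neq0$. Contradiction.

Let $\kappa\ne1$. Interchanging the two sequences if necessary, $\kappa=e^{2\pi i/3}$; pass to $z_n/|z_n|\to e^{i\theta}$. Multiply $\operatorname{Re}(\beta_n\wp(z_n))=\operatorname{Re}(\beta_n\wp(z_n'))$ by $|z_n|^2$, where $\beta_n=\beta(s_n)$, and $\operatorname{Re}(s_nT(z_n))=\operatorname{Re}(s_nT(z_n'))$ by $|z_n|/\varepsilon_n$. As $\beta_n\to\beta_0>0$, (7) gives in the limit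
$$\cos2\theta=\cos\big(2\theta+\tfrac{4\pi}3\big),\qquad\cos(\theta-\alpha)=\cos\big(\theta+\tfrac{2\pi}3-\alpha\big).$$
By $\cos A-\cos B=2\sin\frac{A+B}2\sin\frac{B-A}2$ these say $\sin2(\theta+\frac\pi3)=0$ and $\sin(\theta+\frac\pi3-\alpha)=0$. So $\theta+\frac\pi3\in\frac\pi2\mathbb Z$ and $\alpha\equiv\theta+\frac\pi3\pmod\pi$, whence $\sin2\alpha=0$. Contradiction.

So $x_{\varepsilon e^{i\alpha}}$ is injective for all $\alpha\in J$ and all small $\varepsilon>0$, uniformly in $\alpha$. Theorem A is proved. $\blacksquare$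

## 11. Pole orders when the total curvature is $8\pi$ (Theorem B(1))

Let $x=2\operatorname{Re}\int f\,dz$ be a complete algebraic stationary surface of genus one with only regular ends and $-\int K\,dM=8\pi$, with $z$ the flat coordinate of the torus. At an end $p$ write $f=(z-p)^{-k}h(z)$, $h(p)\ne0$. By regularity and Lemma 1, $\langle h(p),\overline{h(p)}\rangle>0$. If $k\le0$, the metric would be bounded near $p$ and $p$ would be at finite distance; so $k\ge1$ by completeness. If $k=1$, single-valuedness around $p$ gives $\operatorname{Re}(2\pi i\,h(p))=0$, so $h(p)$ is real and $\langle h(p),\overline{h(p)}\rangle=\langle h(p),h(p)\rangle=0$, a contradiction. So every $k_j\ge2$. By Lemma 2, $2\pi\sum k_j=8\pi$, so $\sum k_j=4$ and the list of orders is $(4)$ or $(2,2)$. $\blacksquare$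

## 12. An intersection number at the end (Theorem B(3))

**Step 1: the condition does not depend on choices.** This lets us normalise freely. Under a change of local coordinate, $\phi'\,\overline{(1/\psi)'}$ is multiplied by a positive number, and a homothety does not change $\phi,\psi$. By (3), $\phi=0$, $\psi=\infty$ at the end means that the leading coefficient of $f$ is a multiple of $\mathbf e_1+i\mathbf e_2$. A linear isometry preserving the line of $\mathbf e_1+i\mathbf e_2$ preserves the $(x_1,x_2)$-plane and acts on it by a rotation; on the $(x_3,t)$-plane it acts by an element of $O(1,1)$. So it multiplies $f_-$ by a number of modulus one, and sends $(f_t-f_3,f_t+f_3)$ to $(m(f_t-f_3),m^{-1}(f_t+f_3))$ or $(m(f_t+f_3),m^{-1}(f_t-f_3))$ with $m$ real. By (4), $\phi'\,\overline{(1/\psi)'}$ is unchanged or replaced by its conjugate.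

**Step 2: normal form.** We bring the surface to coordinates in which the condition can be read off. Scale the torus to area $1$ and put the end at $0$. Then $f=a+c_2\wp+c_3\wp'+c_4\wp''$ with $\langle c_4,c_4\rangle=0<\langle c_4,\bar c_4\rangle$. The real and imaginary parts of $c_4$ are therefore orthogonal spacelike vectors of equal length. After a Lorentz motion and a homothety, $(c_4)_-=\frac16$ and the other components of $c_4$ vanish; so $\phi(0)=0$, $\psi(0)=\infty$. The $z^{-7}$-coefficient of $\langle f,f\rangle=0$ is $-24\langle c_3,c_4\rangle=0$, so $(c_3)_+=0$. Let $N$ be the $(x_3,t)$-plane and $b=(b_3,b_t)=((c_3)_3,(c_3)_t)\in N\otimes\mathbb C$. As $f_-\sim z^{-4}$ and $f_t\mp f_3=-2(b_t\mp b_3)z^{-3}+O(z^{-2})$, (4) gives $\phi'(0)=-2(b_t-b_3)$ and $(1/\psi)'(0)=-2(b_t+b_3)$, hence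
$$\operatorname{Im}\big(\phi'\,\overline{(1/\psi)'}\big)=8\operatorname{Im}(b_t\bar b_3).$$
This vanishes exactly when $\operatorname{Re}b,\operatorname{Im}b\in N$ are linearly dependent. From now on suppose, for a contradiction, that $x$ is injective and $\operatorname{Re}b,\operatorname{Im}b$ are *independent*.

**Step 3: a coordinate in which $X$ is a cube.** Let $\lambda=(c_3)_-$ and $\xi_0=-3^{-1/3}\bar z^{-1}$. Integrating $f$, $X=-\frac13\bar z^{-3}+\bar\lambda\bar z^{-2}+O(|z|^{-1})=\xi_0^3(1+\rho)$, where $\rho=O(|\xi_0|^{-1})$ with first derivatives $O(|\xi_0|^{-2})$ in $\xi_0$. So the branch $\xi=\xi_0(1+\rho)^{1/3}$ of $X^{1/3}$ satisfies $\xi=\xi_0+\mu(\xi_0)$ with $|\mu|\le C_0$ and $|D\mu|=O(|\xi_0|^{-1})$. It is a coordinate near the end. It is injective on $\{|\xi_0|>r\}$ for large $r$: two points there are joined inside this set by a path at most $\frac\pi2$ times as long as their distance, so $\mu$ has Lipschitz constant less than $\frac12$. It is a local diffeomorphism for the same reason. It covers $\{|\xi|>r+C_0\}$,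 since $\xi_0\mapsto\xi-\mu(\xi_0)$ is a contraction of the closed disc of radius $C_0$ about $\xi$. In this coordinate $X=\xi^3$. Since $n:=(x_3,t)=2\operatorname{Re}(bz^{-2})+O(|z|^{-1})$ and $z^{-2}=3^{2/3}\overline{\xi_0}^2$,
$$|n-L(\xi^2)|\le C|\xi|,\qquad L(w)=2\cdot3^{2/3}\operatorname{Re}(b\bar w)=2\cdot3^{2/3}\big(\operatorname{Re}b\,\operatorname{Re}w+\operatorname{Im}b\,\operatorname{Im}w\big).$$
By independence $L:\mathbb C\to N$ is a real-linear isomorphism. For a cube root of unity $\kappa\neq1$ we have $|1-\kappa^2|=\sqrt3$. So we can choose $R$ such that $\xi$ is a coordinate on $\{|\xi|>R\}$, $|X|\le R^3$ on the rest of $M$, and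
$$|L(\xi^2(1-\kappa^2))|-2C|\xi|>1\qquad(|\xi|>R,\ \kappa^3=1,\ \kappa\ne1).\tag{9}$$

**Step 4: a small timelike translate misses the surface.** Let $\mathbf e_t=(0,0,0,1)$. We claim that for small $\eta\in(0,1]$ the equation $x(p)=x(q)+\eta\mathbf e_t$ has no solution. Any solution has $X(p)=X(q)$. If $|X(p)|>R^3$, both points lie in $|\xi|>R$ and $\xi(q)=\kappa\xi(p)$ with $\kappa^3=1$. For $\kappa=1$ we get $p=q$ and $\eta=0$, impossible; for $\kappa\neq1$, (9) gives $|n(p)-n(q)|>1\ge\eta$, impossible. So all solutions lie in the compact set $\{|X|\le R^3\}$. If there were solutions $(p_m,q_m)$ for some $\eta_m\to0$, then, on a subsequence, $(p_m,q_m)\to(p,q)$ with $x(p)=x(q)$, so $p=q$ by injectivity. In a coordinate at $p$, with $w_m\ne0$ the difference of $p_m$ and $q_m$, $\eta_m\mathbf e_t=dx(p)w_m+o(|w_m|)$. But $\langle dx(p)w,dx(p)w\rangle\ge c|w|^2$ with $c>0$, so the right side is spacelike for large $m$, while $\mathbf e_t$ is timelike. Contradiction. Fix such an $\eta$.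

**Step 5: straighten the end.** We replace $x$ by a map that equals a model near the end. Let $\chi:M\to[0,1]$ be smooth, supported in $|\xi|>R$ and equal to $1$ for $|\xi|\ge R_1$, for some $R_1>R$. Let $\hat x$ have the same $X$ as $x$ and $(x_3,t)$-part $\hat n=n+\chi\cdot(L(\xi^2)-n)$. It is proper, equals $x$ off $\{|\xi|>R\}$, and equals $(\xi^3,L(\xi^2))$ for $|\xi|\ge R_1$. On $|\xi|>R$, $|\hat n-L(\xi^2)|=(1-\chi)|n-L(\xi^2)|\le C|\xi|$, so (9) still applies. Then $\hat x(p)=\hat x(q)+\eta\mathbf e_t$ has no solution: if $|X(p)|=|X(q)|>R^3$, argue with (9) as in Step 4; otherwise both points lie where $\hat x=x$, and Step 4 applies. Let $\hat y:\mathbb C\to\mathbb R^4$, $\hat y(\xi)=(\xi^3,L(\xi^2))$, also proper. Orient $M$ so that $\xi$ preserves orientation near the end.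

**Step 6: compare with the model.** We use the following textbook facts about degree. If $\Phi:W\to\mathbb R^4$ is a continuous map of an oriented $4$-manifold with $\Phi^{-1}(0)$ compact, its local degree over $0$ is an integer depending only on $\Phi$ near $\Phi^{-1}(0)$. It is additive over disjoint compact pieces of $\Phi^{-1}(0)$, changes sign with the orientation of $W$, is $0$ if $\Phi^{-1}(0)=\emptyset$, and at a nondegenerate preimage is the sign of the Jacobian. If $\Phi$ is proper, it is invariant under proper homotopy, and is $0$ if $\Phi$ is not surjective. For $F,F'\in\{\hat x,\hat y\}$ let $I(F,F')$ be the local degree over $0$ of $(p,q)\mapsto F(p)-F'(q)-\eta\mathbf e_t$.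

It is defined: suppose $F(p)=F'(q)+\eta\mathbf e_t$ with common value of $X$ larger than $R_1^3$ in modulus. Then both points have $|\xi|>R_1$, both maps are $(\xi^3,L(\xi^2))$ there, and $L(\xi^2(1-\kappa^2))=\eta\mathbf e_t$ with $\kappa^3=1$; this is impossible for $\kappa=1$ as $\eta>0$, and for $\kappa\neq1$ by (9). So all solutions have $|X|\le R_1^3$, a compact set.

Take $R_2>R_1$. Glue $M\setminus\{|\xi|>R_2\}$ to the disc $\{|\xi|\le R_2\}\subset\mathbb C$, with reversed orientation, along $|\xi|=R_2$. The result is a closed oriented surface $\Sigma$. The maps $\hat x,\hat y$ fit together to a continuous $\sigma:\Sigma\to\mathbb R^4$. The map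
$$M\times\Sigma\to\mathbb R^4,\qquad(p,q)\mapsto\hat x(p)-\sigma(q)-\eta\mathbf e_t$$
is proper, and replacing $\sigma$ by $r\sigma$, $r$ from $1$ to $0$, is a proper homotopy to $(p,q)\mapsto\hat x(p)-\eta\mathbf e_t$. The image of this last map is the image of a smooth map of a surface, so it is not surjective. Hence the degree is $0$. No zero has $q$ on the gluing circle, so the degree is also $I(\hat x,\hat x)-I(\hat x,\hat y)$. The same argument with $(p,q)\mapsto\sigma(p)-\hat y(q)-\eta\mathbf e_t$ on $\Sigma\times\mathbb C$ gives $I(\hat x,\hat y)=I(\hat y,\hat y)$. With Step 5,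
$$0=I(\hat x,\hat x)=I(\hat x,\hat y)=I(\hat y,\hat y).$$

**Step 7: the model has intersection number $\pm4$.** We count directly. The zeros for $(\hat y,\hat y)$ are the solutions of $\xi^3=\xi'^3$, $\xi^2-\xi'^2=L^{-1}(\eta\mathbf e_t)\neq0$. So $\xi'=\kappa\xi$ with $\kappa^3=1$, $\kappa\neq1$, and $\xi^2(1-\kappa^2)=L^{-1}(\eta\mathbf e_t)$: two values of $\kappa$, two values of $\xi$ each, four solutions, with $\xi,\xi'\ne0$ and $\xi\neq\xi'$. The map is, up to the constant $\eta\mathbf e_t$, the holomorphic map $(\xi,\xi')\mapsto(\xi^3-\xi'^3,\xi^2-\xi'^2)$ followed by $\mathrm{id}\times L$. The holomorphic map has complex Jacobian $6\xi\xi'(\xi'-\xi)\ne0$ at the solutions, so its real Jacobian is positive there. So all four zeros are nondegenerate with the same sign, that of $\det L$, and $I(\hat y,\hat y)=\pm4\neq0$. This contradicts Step 6 and proves Theorem B(3). $\blacksquare$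

## 13. Embedded type-(1;3) surfaces near $x_0$ (Theorem B(4))

Let $x_n$ be as in the statement; we drop the index $n$ on the coefficients.

**Step 1: normalise.** We remove the freedom of Lorentz motions and homotheties. Since $c_4$ is null and converges to $\frac1{12}(\mathbf e_1+i\mathbf e_2)$, Lorentz motions and homotheties tending to the identity give $(c_4)_-=\frac16$, other components $0$. As in Section 12, $(c_3)_+=0$; put $(c_3)_-=\lambda\to0$. By Theorem B(3), the $N$-part $b$ of $c_3$ has linearly dependent real and imaginary parts. It converges to $(\beta_0,0)$. So for large $n$, $\operatorname{Re}b$ is spacelike and $b=(1+im)\operatorname{Re}b$ with $m$ real, $m\to0$. A boost of $N$ tending to the identity makes $b=(\beta_1,0)$ with $\beta_1\in\mathbb C$, $\beta_1\to\beta_0$. Write $((c_2)_+,(c_2)_-,(c_2)_3,(c_2)_t)=(u,v,\mu,s)$; then $u\to u_0$ and $v,\mu,s\to0$.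

**Step 2: periods.** We determine $a$. By Lemma 3, $a=Gc_2+\pi\bar c_2$. So $f_+$ and $f_t$ are as in (5), $f_-$ is as in (5) with the extra term $\lambda\wp'$, and $f_3=\beta_1\wp'+\mu P+G\mu+\pi\bar\mu$.

**Step 3: the odd part of $\langle f,f\rangle=0$.** It shows that $\mu=\lambda=0$. Divided by $\wp'$, it reads $\lambda f_++2\beta_1(\mu P+G\mu+\pi\bar\mu)=0$, i.e.
$$\lambda u+2\beta_1\mu=0,\qquad\lambda(Gu+\pi\bar v)+2\beta_1(G\mu+\pi\bar\mu)=0.$$
Multiply the second equation by $u$ and insert $\lambda u=-2\beta_1\mu$: this gives $\bar\mu u=\mu\bar v$, so $|\mu||u|=|\mu||v|$. As $u\to u_0\ne0$ and $v\to0$, $\mu=0$ for large $n$, and then $\lambda=0$.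

**Step 4: the even part.** It identifies the surface. With $\mu=\lambda=0$, $f$ is exactly (5) with $\beta=\beta_1$, so $\beta_1^2=-u/4$ and $Q_1=Q_2=Q_3=0$. Since $(u,v,\tau,s)$ tends to the base point, the uniqueness in Section 5 gives $(u,v,\tau)=(u,v,\tau)(s)$ for large $n$. As $\beta_1\to\beta_0>0$, $\beta_1$ is the branch $\beta(s)$. So up to translation the surface is $x_{s_n}$ with $s_n=s\to0$. It is embedded, so by Theorem B(2), $s_n\notin\mathbb R\cup i\mathbb R$. $\blacksquare$
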